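# Thick embeddings of simplicial complexes in a ball of radius $C\,N^{1/(n-k)}$

## 1. The guess $N^{1/n}$ on points, paths and expanders

Take a finite simplicial complex with $N$ simplices, only boundedly many at each vertex, and place it in $\mathbb R^n$ so that disjoint simplices stay at distance at least $1$. How small a ball can hold it? The first guess is that volume decides: each simplex needs about one unit of room, so a ball of radius about $N^{1/n}$ should do. We fix the terms and test this.

Simplices are closed, and we count simplices of all dimensions.

**Definition (thickness).** Two simplices of $X$ are *non-adjacent* if they share no vertex, equivalently if they are disjoint. An embedding $I:X\to\mathbb R^n$ is *$T$-thick* (has combinatorial thickness $\ge T$) if $\operatorname{dist}(I(\Delta_1),I(\Delta_2))\ge T$ for any two non-adjacent simplices $\Delta_1,\Delta_2$ of $X$.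

Nothing is asked of simplices that share a vertex. For example, let $X$ be the triangle with vertices $(0,0),(1,0),(0,1)$ in the plane. The non-adjacent pairs are the pairs of vertices, at distances $1,1,\sqrt2$, and the pairs (vertex, opposite edge), at distances $1/\sqrt2,1,1$. So this embedding is $T$-thick exactly for $T\le1/\sqrt2$, and scaling by $\sqrt2$ makes it $1$-thick.

Throughout, $X$ is a finite simplicial complex of dimension $\le k$ with $N\ge 1$ simplices, and each vertex lies in at most $L$ simplices, counting itself.

Test $k=0$. Here $X$ is a set of $N$ points, to be placed at mutual distance $\ge1$. Integer points in a cube of side $\lceil N^{1/n}\rceil$ suffice. Conversely, if the points lie in a ball of radius $R$, the balls of radius $\frac12$ about them have disjoint interiors and lie in a ball of radius $R+\frac12$, so $N\le(2R+1)^n$. The guess is right.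

The same lower bound holds for every $X$: distinct vertices are non-adjacent and there are at least $N/L$ of them, so $(2R+1)^n\ge N/L$.

Test paths. Let a path with $V\le R^n$ vertices snake through the grid $\{1,\dots,R\}^n$, each step of length $1$. Vertices and edges become faces of the cubing of $\mathbb R^n$ by integer unit cubes. Two disjoint faces are products of intervals with integer endpoints, and in some coordinate these intervals are disjoint, hence at distance $\ge1$. So the embedding is $1$-thick, and the guess is right again.

Test disjoint unions of $k$-simplices, $n\ge k$. One fixed simplex, scaled by a constant $a$, is $1$-thick; put copies of it in the cells of a grid of mesh $a+1$. The guess is right again.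

Test expanders. Recall the classical fact that there are $\varepsilon>0$, $d$ and graphs with arbitrarily many vertices, all degrees $\le d$, such that every set $S$ of at most half of the vertices has at least $\varepsilon|S|$ edges going to its complement. Let such a graph, with $V\ge2$ vertices, be embedded $1$-thickly in a ball of radius $R$ in $\mathbb R^n$, $n\ge2$. List the vertices by increasing last coordinate, ties broken arbitrarily, let $S$ be the first $\lfloor V/2\rfloor$ of them, and let $t$ be a level with the last coordinate $\le t$ on $S$ and $\ge t$ off $S$. At least $\varepsilon\lfloor V/2\rfloor\ge\varepsilon V/3$ edges join $S$ to its complement, and by the intermediate value theorem the image of each meets the slice $x_n=t$. An edge shares a vertex with at most $2d$ edges, itself included, so we can pick greedily at least $\varepsilon V/(6d)$ of these edges that are pairwise disjoint. Choose a point of the slice on the image of each. These points are at mutual distance $\ge1$ and lie in an $(n-1)$-dimensional ball of radius $\le R$, so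
$$\frac{\varepsilon V}{6d}\le(2R+1)^{n-1}.$$
Since $N\le(1+d/2)V$, this forces $R\ge c\,N^{1/(n-1)}$ for large $N$. The guess $N^{1/n}$ is false for $k=1$.

What went wrong is that the edges are forced to be long. This suggests a corrected count: in the worst case a $k$-simplex stretches across the whole ball and occupies about $R^k$ unit cubes, so $N$ of them need $NR^k\lesssim R^n$, that is, $R\approx N^{1/(n-k)}$.

## 2. The exponent $1/(n-k)$: statements

The problem comes from Misha Gromov and Larry Guth, "Generalizations of the Kolmogorov-Barzdin embedding estimates", arXiv:1103.3423 (2011). It is the following conjecture: *if $X$ is a $k$-dimensional complex with $N$ simplices, each vertex lies in $\le L$ simplices, and $n\ge 2k+1$, then $X$ has a $1$-thick embedding into the $n$-dimensional ball of radius $R\le C(n,L)N^{1/(n-k)}$*, with $C(n,L)$ depending only on $n$ and $L$. Two background results are quoted with it. For $k=1$, $n\ge3$, the Kolmogorov–Barzdin construction gives the radius $C(n,d)N^{1/(n-1)}$ for graphs of degree $\le d$. In general, for $N$ vertices and $n\ge2k+1$, there is a $1$-thick embedding with $R\le C(n,L)N^{1/(n-k)}(\log N)^{2k+2}$. The conjecture asks for no logarithm. It is true,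 and boxes of unequal sides can be allowed.

**Theorem 1.** Let $n\ge 2k+1$, and let $R_1,\dots,R_n\ge 1$ be integers such that $\prod_{i\in B}R_i\ge N$ for every $B\subset\{1,\dots,n\}$ with $|B|=n-k$. Then $X$ has a $1$-thick PL embedding into a box with sides $CR_1,\dots,CR_n$, where $C=C(n,L)$.

If $R_1\le\dots\le R_n$, the hypothesis says just $R_1\cdots R_{n-k}\ge N$.

**Corollary (the conjecture).** If $n\ge2k+1$, then $X$ has a $1$-thick embedding into a ball of radius $C'(n,L)N^{1/(n-k)}$ in $\mathbb R^n$.

*Proof from Theorem 1.* Take all $R_i=R:=\lceil N^{1/(n-k)}\rceil\le 2N^{1/(n-k)}$. A product of $n-k$ of them is $\ge N$. The box is a cube of side $CR$, which lies in a ball of radius $\sqrt n\,CR\le 2\sqrt n\,C\,N^{1/(n-k)}$. $\square$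

**Theorem 2 (bounded multiplicity, all $n\ge k+1$).** Let $n\ge k+1$, and let $R_1,\dots,R_n\ge1$ be integers with $\prod_{i\in B}R_i\ge N$ whenever $|B|=n-k$. There is a PL map $f:X\to\prod_i[1,R_i]$ such that each integer unit cube meets $f(\Delta)$ for at most $C(n,L)$ simplices $\Delta$ of $X$. In particular this holds in a cube of side $\lceil N^{1/(n-k)}\rceil$.

**Theorem 3 (converse).** For each $k\ge0$ there are $L_k,c_k>0$ and complexes $X_1,X_2,\dots$ of dimension $k$, with $N_s\to\infty$ simplices and each vertex in $\le L_k$ simplices, such that for every $n\ge k+1$:

1. If $X_s$ has a $1$-thick embedding into a box with sides $S_1\le\dots\le S_n$, then $\prod_{i=1}^{n-k}(nS_i+1)\ge c_kN_s$. In particular, a $1$-thick embedding into a ball of radius $R$ forces $R\ge c(n,k)N_s^{1/(n-k)}$ for $s$ large.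
2. If $X_s$ has a continuous map to such a box in which every integer unit cube meets the images of at most $P$ simplices, then $P\prod_{i=1}^{n-k}(S_i+2)\ge c_kN_s$.

So for suitable families the condition on the sides in Theorem 1 is necessary up to constants. Theorem 3 rests on a published theorem, quoted in §9.

## 3. Straight simplices and a bounded wall of full cubes

A sensible first attempt places the vertices at random in a cube of side $R\approx N^{1/(n-k)}$ and extends affinely over each simplex. A straight $k$-simplex in the cube meets at most $C(n)R^k$ unit cubes, so the average number of simplices per unit cube is at most $C(n)NR^k/R^n=O(1)$. If *every* unit cube met boundedly many simplices, one could hope to perturb locally.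

But the average is not the maximum. Already for $k=0$, put $N$ independent uniform points into $N$ boxes and let $Z$ be the number of boxes with exactly $m$ points, $m$ fixed. Then
$$\mathbb E Z=N\binom Nm N^{-m}\Big(1-\frac1N\Big)^{N-m}\sim\frac N{e\,m!},$$
$$\mathbb E Z(Z-1)=N(N-1)\frac{N!}{m!^2(N-2m)!}N^{-2m}\Big(1-\frac2N\Big)^{N-2m}\sim\Big(\frac N{e\,m!}\Big)^2.$$
Hence $\operatorname{Var}Z=o((\mathbb EZ)^2)$, and by Chebyshev's inequality $Z>0$ with probability tending to $1$, for every $m$. No constant bounds the load of a random placement.

For $k=0$ the cure is to choose the points one at a time and avoid full boxes. For $k\ge1$ the same greedy rule would say: when the last vertex of a simplex is placed, do not let the simplex meet a cube that is already full. Let $k=1$, let $p$ be the placed endpoint of an edge, and let $q$ be the position to be chosen. Suppose the unit cubes that meet the sphere of radius $3$ about $p$ are all full. There are at most $8^n$ of them, since such a cube $z+[0,1]^n$ has $z_i\in[p_i-4,p_i+3]$. Yet every segment from $p$ to a $q$ at distance more than $3$ crosses the sphere, so almost all positions $q$ are forbidden. The average count only says that full cubes are a small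 fraction of all $R^n$ cubes, and this does not exclude such a wall. This is the exact point where the greedy count stops: one vertex choice must dodge full cubes along a whole simplex.

The way past it is to bend the simplices so that they run inside axis-parallel $k$-flats, and to ask that *flats*, not cubes, are not full. A bent simplex will use boundedly many flats, and each flat is named by $n-k$ coordinates of the chosen points. The prohibitions are then few, and each can be imposed at the moment the coordinates in question are chosen.

## 4. A map that reads off its coordinates window by window

Let $n\ge k+1$, and write $[n]=\{1,\dots,n\}$. Let $R_1,\dots,R_n\ge1$ be integers. Fix a total order on the vertices of $X$, and write each $m$-simplex of $X$ as $\tau=(v_0<\dots<v_m)$, with $v_j=v_j(\tau)$. Suppose a lattice point $p_v\in\prod_i\{1,\dots,R_i\}$ is given for each vertex $v$; this section works for any choice.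

**Step 1: the map.** *This step defines a continuous map $f$ from the points $p_v$.* Let $x\in\tau$ have barycentric coordinates $t_0,\dots,t_m$. Put $T_j=t_0+\dots+t_{j-1}$, so $T_0=0$ and $T_{m+1}=1$, and let $I_i=[\frac{i-1}n,\frac in]$. Define
$$f_i(x)=n\sum_{j=0}^m (p_{v_j})_i\cdot\big|[T_j,T_{j+1}]\cap I_i\big|,\qquad i=1,\dots,n. \tag{1}$$
In words: cut $[0,1]$ into consecutive pieces of lengths $t_0,\dots,t_m$, give the $j$-th piece the value $p_{v_j}$, and let $f_i$ be the average of the $i$-th coordinates of these values over the window $I_i$.

If $t_l=0$, the $l$-th piece has length $0$ and contributes nothing, so (1) on $\tau$ restricts to (1) on the face opposite $v_l$. Hence the formulas fit together to a continuous $f:|X|\to\mathbb R^n$. In (1) the weights $n|[T_j,T_{j+1}]\cap I_i|$ sum to $1$, so $f(|X|)\subset\prod_i[1,R_i]$.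

Example, $m=1$, $n=3$, $p_{v_0}=(1,1,1)$, $p_{v_1}=(3,2,4)$. At $T_1=1$ we have $f=p_{v_0}$. As $T_1$ falls from $1$ to $\frac23$ only the window $I_3$ changes value; then $I_2$, then $I_1$. The edge becomes the staircase
$$(1,1,1)\to(1,1,4)\to(1,2,4)\to(3,2,4).$$

Example, $m=2$. In the coordinates $(T_1,T_2)$ the simplex is the triangle $0\le T_1\le T_2\le1$. Cut it along the lines $T_1=\frac in$ and $T_2=\frac in$. On a square $T_1\in I_i$, $T_2\in I_{i'}$ with $i<i'$, the coordinate $f_i$ depends affinely on $T_1$, the coordinate $f_{i'}$ depends affinely on $T_2$, and all others are constant, so the image is a (possibly degenerate) axis-parallel rectangle. On a triangle where $T_1\le T_2$ both lie in $I_i$, only $f_i$ varies and the image lies in a line.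

**Step 2: cells.** *This step cuts $X$ into polytopes on which $f$ will be affine.* For each simplex $\tau$ of $X$, say of dimension $m$, split its relative interior into classes according to the signs ($<,=,>$) of $T_j-\frac in$, $1\le j\le m$, $1\le i\le n-1$. The *cells* are the closures of the nonempty classes; let $\mathcal P$ be the set of all cells. Every point of $|X|$ lies in exactly one class.

If $x_0$ lies in a class and $x\in\tau$ satisfies the corresponding weak inequalities, then all points of the segment $x_0x$ except perhaps $x$ lie in the class. So a cell is the polytope cut out of $\tau$ by the weak inequalities, and its relative interior is the class. We write $\tau(Q)$ for the unique simplex whose relative interior contains the relative interior of $Q$. Each $\tau$ equals $\tau(Q)$ for at most $3^{kn}$ cells $Q$.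

We check that $\mathcal P$ is a polyhedral complex, that is, a finite set of polytopes, closed under passing to faces, in which any two meet in a common face or not at all.

Faces first. On a face of $\tau$ given by $t_l=0$ for some indices $l$, the functions $T_j$ restrict to the partial sums of that face, all of which occur, or to the constants $0$ or $1$, for which $T_j-\frac in\ne0$. So the classes of the face are exactly the sign classes, for the functions of $\tau$, inside it. A face of $Q$ arises by turning some of the inequalities $t_l\ge0$, $\pm(T_j-\frac in)\ge0$ into equalities; its relative interior is a sign class, so the face is a cell.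

Now intersections. Two cells $Q_1,Q_2$ meet inside $\rho=\tau(Q_1)\cap\tau(Q_2)$, which, if nonempty, is a simplex that is a face of both. If $Q_1\cap Q_2\ne\emptyset$, then $Q_r\cap\rho$ is a face of $Q_r$, hence a cell in $\rho$. For two cells in $\rho$, imposing on the first the weak conditions of the second either changes nothing or turns inequalities into equalities. So the intersection is a face of each.

**Step 3: affine on cells.** *This step shows that $f$ is affine on each $Q\in\mathcal P$.* For $\alpha\le\beta$ and $s\le t$ we have $|[s,t]\cap[\alpha,\beta]|=\varphi(t)-\varphi(s)$ with $\varphi(u)=\min(\max(u,\alpha),\beta)$. For $[\alpha,\beta]=I_i$, each $T_j$ stays on all of $Q$ either $\le\alpha$, or in $[\alpha,\beta]$, or $\ge\beta$. So $\varphi(T_j)$ is affine on $Q$, and so is $f_i$.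

**Step 4: flats.** *This step shows that $f(Q)$ lies in a $k$-flat named by coordinates of the points $p_v$.* On the relative interior of $Q$ we have $0<T_1<\dots<T_m<1$, where $m=\dim\tau(Q)$. Call $i$ *split* if some $T_j$, $1\le j\le m$, lies in the open interval $(\frac{i-1}n,\frac in)$. This depends only on $Q$. Each $T_j$ lies in at most one of these intervals, so at most $m\le k$ indices are split. If $i$ is not split, then $I_i\subset[T_j,T_{j+1}]$ for exactly one $j$, which depends only on $Q$; call it $a(i)$. Then $f_i=(p_{v_{a(i)}})_i$ on the relative interior of $Q$, and by continuity on $Q$. Choose a set $B(Q)$ of exactly $n-k$ non-split indices. We have shown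
$$f_i|_Q\equiv (p_{v_{a(i)}(\tau(Q))})_i\quad\text{for all } i\in B(Q),\qquad |B(Q)|=n-k. \tag{2}$$

For $m=1$, $n=3$ and a cell with $T_1\in(\frac13,\frac23)$ on its relative interior, the split index is $2$ and $a(1)=0$, $a(3)=1$. The flat is the line $x_1=(p_{v_0})_1$, $x_3=(p_{v_1})_3$.

## 5. Greedy choice of lattice points that overloads no flat

**Definition (pattern).** A *pattern* is $\pi=(m,B,a)$ with $0\le m\le k$, $B\subset [n]$ and $a:B\to\{0,\dots,m\}$.

A pattern records which coordinate of which vertex names a flat. In the last example it is $(1,\{1,3\},a)$ with $a(1)=0$, $a(3)=1$. We want each flat to be named by boundedly many simplices. The coordinates that name a flat may belong to different vertices, which are chosen at different times. If the early coordinates alone were already shared by too many simplices, no late choice could help. So we must control *all* $B$, including small ones, each with the load one expects. For $B\subset[n]$ put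
$$\mu_B:=\max\Big(1,\;N\Big/\prod_{i\in B}R_i\Big).$$
For $B'\subset B$ we have
$$\mu_{B'}\le \mu_B\prod_{i\in B\setminus B'}R_i, \tag{3}$$
since the right side equals $\max\big(\prod_{i\in B\setminus B'}R_i,\ N/\prod_{i\in B'}R_i\big)$ and all $R_i\ge1$. For example, if $n=3$, $k=1$, all $R_i=R$ and $N=R^2$, then $\mu_B$ is $R^2$, $R$, $1$, $1$ for $|B|=0,1,2,3$.

**Lemma 1.** There is an integer $C_1=C_1(n,k,L)$ and a choice of $p_v\in\prod_{i}\{1,\dots,R_i\}$ for the vertices $v$ of $X$ such that for every pattern $(m,B,a)$ and every $y\in\mathbb Z^B$,
$$\#\{\tau \text{ an } m\text{-simplex of } X:\ (p_{v_{a(i)}(\tau)})_i=y_i\ \ \forall i\in B\}\le C_1\mu_B .$$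
This holds for arbitrary integers $R_i\ge1$.

*Proof.* Put $M:=L(k+2)^n$, $K:=2M+1$ and $C_{(b)}:=2LK^b$.

**Step 1: an invariant.** *This step sets up a count that can be maintained while the points are being chosen.* Choose the $p_v$ one at a time, in the fixed order of the vertices. For a pattern $\pi=(m,B,a)$ with $B\ne\emptyset$ let $j(\pi)=\max a(B)$. At any time let $N_\pi(y)$ be the number of $m$-simplices $\tau$ such that $p_{v_{j(\pi)}(\tau)}$ has been chosen and $(p_{v_{a(i)}(\tau)})_i=y_i$ for all $i\in B$. This makes sense: the vertices $v_l(\tau)$ with $l<j(\pi)$ come earlier in the order, so their points have been chosen too. For $B=\emptyset$ let $N_\pi$ be the number of all $m$-simplices. We maintain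
$$N_\pi(y)\le C_{(|B|)}\,\mu_B\qquad\text{for all }\pi\text{ and }y. \tag{4}$$
For $B=\emptyset$ it holds at all times, as $N_\pi\le N\le 2LN=C_{(0)}\mu_\emptyset$. For $B\ne\emptyset$ it holds at the start, where all counts are $0$.

**Step 2: few positions are forbidden.** *This step shows that the next vertex $v$ has a position that avoids all full flats.* Call $y\in\mathbb Z^B$ *full* for $\pi$ if $N_\pi(y)\ge\frac12C_{(|B|)}\mu_B$. Consider all pairs $(\pi,\tau)$ with $\pi=(m,B,a)$, $B\ne\emptyset$, and $\tau$ an $m$-simplex with $v_{j(\pi)}(\tau)=v$. There are at most $L$ simplices $\tau$ containing $v$, and for given $\tau$ there are at most $\sum_B(m+1)^{|B|}=(m+2)^n\le(k+2)^n$ choices of $(B,a)$. So there are at most $M$ pairs.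

Fix a pair. Put $j=j(\pi)$, $E=a^{-1}(j)\ne\emptyset$ and $B'=B\setminus E$. The coordinates indexed by $B'$ come from vertices $v_l(\tau)$ with $l<j$, so $y'=\big((p_{v_{a(i)}(\tau)})_i\big)_{i\in B'}$ is already determined. The coordinates indexed by $E$ will be those of $p_v$. For $y''\in\prod_{i\in E}\{1,\dots,R_i\}$, each simplex counted in $N_\pi(y',y'')$ is counted in $N_{\pi'}(y')$ with $\pi'=(m,B',a|_{B'})$. Different $y''$ count different simplices, because a simplex determines the $E$-coordinates of the point of its $j$-th vertex. So the number of $y''$ for which $(y',y'')$ is full, times $\frac12C_{(|B|)}\mu_B$, is at most $N_{\pi'}(y')\le C_{(|B'|)}\mu_{B'}$, by (4). With (3), the number of such $y''$ is at most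
$$\frac{2C_{(|B'|)}\,\mu_{B'}}{C_{(|B|)}\,\mu_B}\le\frac{2}{K^{|E|}}\prod_{i\in E}R_i\le\frac2K\prod_{i\in E}R_i .$$
Hence the requirement that $(y',(p_v)|_E)$ is not full forbids at most a fraction $2/K$ of the points of $\prod_i\{1,\dots,R_i\}$. All pairs together forbid at most a fraction $2M/K<1$. Choose for $p_v$ a point that no pair forbids.

**Step 3: the invariant persists.** *This step checks (4) after the choice of $p_v$.* When $p_v$ is chosen, $N_\pi(y)$ with $B\ne\emptyset$ grows only through simplices $\tau$ with $v_{j(\pi)}(\tau)=v$. So it grows only at those $y=(y',(p_v)|_E)$ that arise from a pair $(\pi,\tau)$, and it grows by at most $L$. Such $y$ were not full, so the new value is at most $\frac12C_{(|B|)}\mu_B+L$. Since $L\le LK^{|B|}\mu_B=\frac12C_{(|B|)}\mu_B$, (4) still holds.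

When all points have been chosen, $N_\pi(y)$ is the count in the lemma, and $C_1=C_{(n)}$ works. $\square$

From now on $p_v$ is the choice of Lemma 1, and $f$, $\mathcal P$ are built from it as in §4.

**Lemma 2.** Let $n\ge k+1$ and $\prod_{i\in B}R_i\ge N$ whenever $|B|=n-k$. Then each unit cube $D=z+[0,1]^n$, $z\in\mathbb Z^n$, meets $f(Q)$ for at most $C_2=C_2(n,k,L)$ cells $Q\in\mathcal P$.

*Proof.* Let $f(Q)\cap D\ne\emptyset$. By (2), for $i\in B(Q)$ the constant integer $(p_{v_{a(i)}(\tau(Q))})_i$ lies in $[z_i,z_i+1]$, so it is $z_i$ or $z_i+1$. Thus $\tau(Q)$ is counted in Lemma 1 for the pattern $(\dim\tau(Q),B(Q),a|_{B(Q)})$ and one of $2^{n-k}$ vectors $y$. There are at most $(k+1)(k+2)^n$ patterns. For each pattern and $y$, Lemma 1 allows at most $C_1\mu_{B(Q)}=C_1$ simplices $\tau$, because $|B(Q)|=n-k$ gives $\mu_{B(Q)}=1$. Each $\tau$ accounts for at most $3^{kn}$ cells. So $C_2=(k+1)(k+2)^n\,2^{n-k}\,3^{kn}\,C_1$ works. $\square$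

## 6. Cutting $X$ along the unit cubes

The map $f$ has bounded local complexity, but it need not be injective. To perturb it locally we need a triangulation of $X$ whose simplices have images of size $O(1)$ and with boundedly many vertices over each unit cube.

**Step 1: a common refinement.** *This step cuts the cells along the integer unit cubes.* Let $\mathcal Q$ be the set of nonempty $Q\cap f^{-1}(F)$, where $Q\in\mathcal P$ and $F$ is a nonempty closed face of the cubing of $\mathbb R^n$ by integer unit cubes. Since $f$ is affine on $Q$, these are polytopes, and there are finitely many because $f(|X|)$ is bounded.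

The polytope $Q\cap f^{-1}(F)$ is cut out by the inequalities of $Q$ and of $F$. Turning some of them into equalities shows that its nonempty faces have the form $Q'\cap f^{-1}(F')$ with $Q'$ a face of $Q$ and $F'$ a face of $F$. Conversely, every nonempty set of this form is a face: add an affine function that is $\ge0$ on $Q$ and vanishes exactly on $Q'$ to the composition with $f$ of one that is $\ge0$ on $F$ and vanishes exactly on $F'$. Two members of $\mathcal Q$ meet in $(Q_1\cap Q_2)\cap f^{-1}(F_1\cap F_2)$, which is empty or, by the converse, a face of both. So $\mathcal Q$ is a polyhedral complex subdividing $\mathcal P$.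

**Step 2: a triangulation.** *This step makes the refinement simplicial without creating vertices.* A polyhedral complex can be triangulated without adding vertices (Rourke–Sanderson, *Introduction to Piecewise-Linear Topology*, Prop. 2.9): order the vertices and, by induction on dimension, triangulate each polytope as the cone from its first vertex over the already triangulated faces not containing that vertex. The triangulation of a face then depends only on the face, so the pieces fit. Call the result $X'$. It is a subdivision of $X$, its simplices have dimension $\le k$, and $f$ sends each of them into some unit cube $z+[0,1]^n$, $z\in\mathbb Z^n$.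

**Lemma 3.** Under the assumptions of Lemma 2, each cube $D=z+[0,1]^n$, $z\in\mathbb Z^n$, contains $f(v)$ for at most $C_3=3^nC_2$ vertices $v$ of $X'$.

*Proof.* A vertex $v$ of $X'$ is a $0$-cell of $\mathcal Q$, so $\{v\}=Q\cap f^{-1}(F)$ for some $Q,F$. Let $Q_0$ be the face of $Q$ whose relative interior contains $v$, and $F_0$ the face of $F$ whose relative interior contains $f(v)$. Then $v\in Q_0\cap f^{-1}(F_0)\subset Q\cap f^{-1}(F)=\{v\}$, so $v$ is determined by the pair $(Q_0,F_0)$. If $f(v)\in D$, then $F_0$ is one of the $3^n$ faces of $D$, and $f(Q_0)$ meets $D$, which by Lemma 2 leaves at most $C_2$ choices of $Q_0$. $\square$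

## 7. A perturbation from a finite menu

Now let $n\ge 2k+1$ and let the $R_i$ be as in Theorem 1. Moving the images of the vertices of $X'$ into general position would give an embedding, since two simplices of $X'$ have together at most $2k+2\le n+1$ vertices. But an arbitrary generic perturbation comes with no lower bound on distances: the bound could depend on $X$. The remedy is to take the perturbations from one finite, periodic list that depends only on $n$ and $C_3$. Then only finitely many local pictures occur, and the minimum over them is a positive constant.

**Step 1: labels.** *This step gives each vertex of $X'$ an address.* For a vertex $v$ of $X'$ let $w(v)=\lfloor f(v)\rfloor\in\mathbb Z^n$, coordinatewise. Since $f(v)\in w(v)+[0,1]^n$, Lemma 3 shows that each $w\in\mathbb Z^n$ equals $w(v)$ for at most $C_3$ vertices. So we can choose labels $c(v)\in\{1,\dots,C_3\}$ such that $v\mapsto(w(v),c(v))$ is injective. If $v,v'$ lie in a common simplex of $X'$, then $f(v),f(v')$ lie in a common cube $z+[0,1]^n$. All coordinates of $w(v)-z$ and $w(v')-z$ are then $0$ or $1$, so $\|w(v)-w(v')\|_\infty\le1$.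

**Step 2: the menu.** *This step chooses the perturbation so that nearby points are in general position.* For $h:(\mathbb Z/4)^n\times\{1,\dots,C_3\}\to[0,1)^n$ put
$$G(w,c)=w+h(w \bmod 4,\,c).$$
We claim that $h$ can be chosen, depending only on $n$ and $C_3$, with the following property.

**(GP)** Any at most $n+1$ distinct pairs $(w_s,c_s)$ with $\|w_s-w_{s'}\|_\infty\le3$ for all $s,s'$ have affinely independent points $G(w_s,c_s)$.

Take such pairs. If two of them have the same index $(w_s\bmod 4,c_s)$, then their $w$'s agree modulo $4$ and differ by at most $3$ in each coordinate, so they are equal, and the pairs coincide. Hence distinct pairs have distinct indices, and the vectors $h(w_s\bmod4,c_s)$ are independent variables. For $q\le n+1$ points, affine independence means that the $n\times(q-1)$ matrix with columns $G(w_s,c_s)-G(w_1,c_1)$, $s\ge2$, has a nonzero $(q-1)$-minor. The minor in the first $q-1$ rows is a polynomial in the entries of $h$. It is not identically zero, because the points can be moved independently to arbitrary places. So it vanishes only on a set of measure zero. Since $G(w+4u,c)=G(w,c)+4u$ for $u\in\mathbb Z^n$, only configurations up to translation by $4\mathbb Z^n$ matter, and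 there are finitely many of them. Hence almost every $h$ has property (GP). Fix one.

For example, when $n=1$ and $k=0$, (GP) just says that two distinct pairs with $|w-w'|\le3$ get different points on the line.

**Step 3: uniform separation.** *This step turns general position into a distance.* Let $A_1,A_2$ be disjoint nonempty sets of at most $k+1$ pairs $(w,c)$ each, where within each $A_r$ the $w$'s are at $\ell^\infty$-distance $\le1$. We claim that
$$\operatorname{dist}\big(\operatorname{conv}G(A_1),\operatorname{conv}G(A_2)\big)\ge\delta \tag{5}$$
for a number $0<\delta\le1$ that depends only on $n,k,C_3$.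

*Case (a): all $w$'s in $A_1\cup A_2$ are pairwise within $\ell^\infty$-distance $3$.* By (GP) the at most $2k+2\le n+1$ points of $G(A_1\cup A_2)$ are affinely independent. The two hulls are faces, with disjoint vertex sets, of a simplex, so they are disjoint compact sets at positive distance. Up to translation by $4\mathbb Z^n$ there are finitely many such configurations. Let $\delta$ be the minimum of $1$ and all these distances.

*Case (b): otherwise.* A pair of $w$'s at distance $\ge4$ cannot lie within one $A_r$, so there are $w_1$ from $A_1$ and $w_2$ from $A_2$ that differ by at least $4$ in some coordinate $i$. By symmetry let $(w_2)_i\ge(w_1)_i+4$. The $i$-th coordinates on $\operatorname{conv}G(A_1)$ lie in $[(w_1)_i-1,(w_1)_i+2)$, and those on $\operatorname{conv}G(A_2)$ are at least $(w_2)_i-1\ge(w_1)_i+3$. So the distance is at least $1\ge\delta$. This case does not use that $A_1,A_2$ are disjoint.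

**Step 4: the map $g$ is injective.** *This step produces the embedding.* Let $g:|X|\to\mathbb R^n$ be affine on each simplex of $X'$ with $g(v)=G(w(v),c(v))$ at the vertices. Let $x\ne y$ in $|X|$, lying in the relative interiors of the simplices $\sigma_1,\sigma_2$ of $X'$. Suppose first that all $w(v)$, for $v$ a vertex of $\sigma_1$ or $\sigma_2$, are pairwise within $\ell^\infty$-distance $3$. These at most $2k+2$ vertices have distinct addresses, so by (GP) their images are affinely independent. The points $x,y$ have different barycentric coordinates with respect to these vertices, hence $g(x)\ne g(y)$. Otherwise, case (b), applied to the addresses of the vertices of $\sigma_1$ and of $\sigma_2$, gives $|g(x)-g(y)|\ge1$. Since $|X|$ is compact, $g$ is a PL embedding.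

**Step 5: $g$ is $\delta$-thick.** *This step checks the required distances.* Let $\Delta_1,\Delta_2$ be non-adjacent simplices of $X$. They are disjoint and are unions of simplices of $X'$. If $\sigma_r\subset\Delta_r$ are simplices of $X'$, their vertex sets are disjoint, hence so are the sets of addresses, and within each $\sigma_r$ the $w$'s are at distance $\le1$ by Step 1. By (5), $\operatorname{dist}(g(\sigma_1),g(\sigma_2))\ge\delta$. Hence $\operatorname{dist}(g(\Delta_1),g(\Delta_2))\ge\delta$.

**Step 6: size.** *This step finishes the proof of Theorem 1.* Since $f(v)\in\prod_i[1,R_i]$, we have $w(v)\in\prod_i\{1,\dots,R_i\}$. As $h$ takes values in $[0,1)^n$, $g(|X|)\subset\prod_i[1,R_i+1]$, a box with sides $R_i$. So $\delta^{-1}g$ is a $1$-thick PL embedding into a box with sides $\delta^{-1}R_i$. The number $\delta$ depends only on $n,k,C_3$, that is, on $n,k,L$. For given $n$, only finitely many $k$ satisfy $k\le(n-1)/2$, so $C:=\max_k\delta^{-1}$ depends only on $n$ and $L$. This proves Theorem 1, and with it the Corollary: the conjecture is true. $\blacksquare$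

## 8. Bounded multiplicity for all $n\ge k+1$

*Proof of Theorem 2.* The inequality $n\ge2k+1$ entered only in §7. For $n\ge k+1$ take the map $f$ of §§4–5. It maps to $\prod_i[1,R_i]$ and is affine on each cell of $\mathcal P$, so it is PL. A simplex $\Delta$ of $X$ is the union of the cells $Q\subset\Delta$. If $Q\subset\Delta$, then $\Delta$ meets the relative interior of $\tau(Q)$, so $\tau(Q)$ is a face of $\Delta$. Since any vertex of $\tau(Q)$ lies in at most $L$ simplices, each $Q$ lies in at most $L$ simplices $\Delta$. If an integer unit cube $D$ meets $f(\Delta)$, it meets $f(Q)$ for some $Q\subset\Delta$. By Lemma 2 there are at most $C_2$ such cells, so $D$ meets $f(\Delta)$ for at most $LC_2$ simplices $\Delta$. As $k\le n-1$, taking the maximum over $k$ gives a constant depending on $n$ and $L$ only. For the last statement take all $R_i=\lceil N^{1/(n-k)}\rceil$. $\square$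

## 9. Sharpness from topological overlap

In §1 an expander forced some slice to be crossed by many edges: for every embedding, some level $t$ lay in the projected images of at least $\varepsilon V/3$ edges, and since there are at most $dV/2$ edges, of at least a fraction $2\varepsilon/(3d)$ of them. The argument used only the continuity of the projected map to $\mathbb R$. The following published theorem gives this in every dimension; we use it as a quotation. (S. Evra, T. Kaufman, *Bounded degree cosystolic expanders of every dimension*, STOC 2016 and J. Amer. Math. Soc. 37 (2024), via the overlap criterion of Gromov and Dotterrer–Kaufman–Wagner, *On expansion and topological overlap*, Geom. Dedicata 195 (2018).)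

**Quoted theorem.** For every $k\ge1$ there are $\varepsilon_k>0$ and an infinite family of $k$-dimensional complexes of uniformly bounded degree, with the number of $k$-simplices unbounded, such that for every continuous map to $\mathbb R^k$ some point of $\mathbb R^k$ lies in the images of at least an $\varepsilon_k$-fraction of the $k$-simplices.

For $k=0$ the analogous statement is trivial: take sets of $N$ points, $\mathbb R^0$ a point, $\varepsilon_0=1$, $L_0=1$.

*Proof of Theorem 3.*

**Step 1: pure complexes.** *This step makes the number of $k$-simplices comparable to the number of all simplices.* Pass to a sequence in the family along which the number of $k$-simplices tends to infinity, and let $L_k$ bound the number of simplices at a vertex. Discard from each complex all simplices not contained in a $k$-simplex. The overlap property survives: a continuous map to $\mathbb R^k$ from the remaining subcomplex extends to the whole complex by Tietze's theorem, and the $k$-simplices are the same. Call the resulting complexes $X_s$ and let $N_s\to\infty$ be their numbers of simplices. Every vertex lies in a $k$-simplex, and $X_s$ has at least $N_s/L_k$ vertices, so the number of $k$-simplices is at least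
$$\frac{\#\text{vertices}}{k+1}\ge\frac{N_s}{(k+1)L_k}.$$
Put $c_k:=\varepsilon_k/((k+1)L_k)^2$.

**Step 2: a crowded fiber.** *This step finds a small box that many simplices must visit.* Let $X_s$ be mapped continuously to a box with sides $S_1\le\dots\le S_n$. Compose with the projection to the last $k$ coordinates. By the overlap property, some fiber of the projection in the box, which is a box with sides $S_1,\dots,S_{n-k}$, meets the images of at least $\varepsilon_kN_s/((k+1)L_k)$ $k$-simplices.

**Step 3: part 1.** *This step counts separated points in the fiber.* Let the map be a $1$-thick embedding. Each simplex shares a vertex with at most $(k+1)L_k$ simplices, itself included. So we can pick greedily at least $c_kN_s$ pairwise non-adjacent ones among the $k$-simplices of Step 2. Choose in the fiber a point of the image of each. These points are pairwise at distance $\ge1$. Cover the fiber by at most $\prod_{i\le n-k}(nS_i+1)$ boxes with sides $\le1/n$. If $n\ge2$, each has diameter $\le\sqrt{n-k}/n\le1/\sqrt n<1$, so it contains at most one of the points. If $n=1$, then $k=0$, and at most $S_1+1$ half-open intervals of length $1$ cover the fiber; each contains at most one of the points. In either case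 $\prod_{i\le n-k}(nS_i+1)\ge c_kN_s$.

A ball of radius $R$ lies in a cube of side $2R$, so a $1$-thick embedding into it gives $(2nR+1)^{n-k}\ge c_kN_s$. When $s$ is so large that $(c_kN_s)^{1/(n-k)}\ge2$, this yields $2nR\ge\frac12(c_kN_s)^{1/(n-k)}$, that is, $R\ge c(n,k)N_s^{1/(n-k)}$ with $c(n,k)=c_k^{1/(n-k)}/(4n)$.

**Step 4: part 2.** *This step counts unit cubes along the fiber.* Let every integer unit cube meet the images of at most $P$ simplices. An interval of length $S$ is covered by at most $S+2$ unit intervals with integer endpoints, so the fiber of Step 2 is covered by at most $\prod_{i\le n-k}(S_i+2)$ integer unit cubes. Each of them meets the images of at most $P$ simplices, while the fiber meets the images of at least $\varepsilon_kN_s/((k+1)L_k)\ge c_kN_s$. Hence $P\prod_{i\le n-k}(S_i+2)\ge c_kN_s$. $\square$
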